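\title{Overcomplete sets in Banach spaces whose duals have density above the continuum}

\begin{abstract}
A subset $Y$ of an infinite dimensional Banach space $X$ is overcomplete if $|Y|$ equals the density of $X$ and every subset of $Y$ of cardinality $|Y|$ is linearly dense in $X$. We show that the statement ``no Banach space whose dual has density bigger than $\mathfrak c$ admits an overcomplete set'' is independent of ZFC. It fails in a forcing extension satisfying CH, for a space $C(K)$ of density $\omega_1$, where $K$ is the space of paths of an $\omega_1$-tree with many cofinal branches; a variant allows $\mathfrak c$ to be large. It holds after adding $\omega_2$ Cohen reals to a model of GCH. In ZFC we prove that a space $X$ of density $\kappa>\mathfrak c$ with an overcomplete set must satisfy $\kappa<2^{\omega_1}$ and $\operatorname{cf}(\kappa)=\omega_1$, and its dual ball must have weak$^*$ tightness exactly $\omega_1$.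
\end{abstract}

\section{Overcomplete sets and the size of the dual}\label{sec:intro}

Banach spaces are real and infinite dimensional. The \emph{density} $\operatorname{dens}(X)$ is the least cardinality of a norm dense subset of $X$, and $\operatorname{dens}(X^*)$ refers to the norm topology of the dual. The dual unit ball $B_{X^*}$ always carries the weak$^*$ topology, in which it is compact. A set is \emph{linearly dense} if its linear span is norm dense. We write $\mathfrak c=2^\omega$, and ``countable'' means finite or countably infinite.

\begin{definition}\label{def:oc}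
A set $Y\subseteq X$ is \emph{overcomplete} in $X$ if $|Y|=\operatorname{dens}(X)$ and every $Z\subseteq Y$ with $|Z|=|Y|$ is linearly dense in $X$.
\end{definition}

An orthonormal basis of a Hilbert space stops being linearly dense when one vector is removed. An overcomplete set is the opposite extreme: it has no more vectors than a dense set needs, yet any part of full cardinality spans the space. The definition can be read in the dual.

\begin{lemma}\label{lem:criterion}
Let $Y\subseteq X$ and $|Y|=\operatorname{dens}(X)$. Then $Y$ is overcomplete if and only if $|Y\cap\ker f|<|Y|$ for every nonzero $f\in X^*$.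
\end{lemma}

\begin{proof}
By the Hahn--Banach theorem, a set $Z\subseteq Y$ fails to be linearly dense exactly when $Z\subseteq Y\cap\ker f$ for some nonzero $f\in X^*$.
\end{proof}

So each nonzero functional puts one requirement on $Y$, and a larger dual means more requirements. To compare the sizes involved, let $\kappa=\operatorname{dens}(X)$. Then
\begin{equation}\label{eq:count}
|X|\le\kappa^\omega,\qquad \kappa\le\operatorname{dens}(X^*)\le|X^*|\le\mathfrak c^{\,\kappa}=2^\kappa .
\end{equation}
Indeed, a point of $X$ is the limit of a sequence from a dense set, and a functional is determined by its values on a dense set. For $\kappa\le\operatorname{dens}(X^*)$, let $(f_i)$ be a dense family of size $\operatorname{dens}(X^*)$ in the unit sphere of $X^*$ and pick $\|x_i\|\le1$ with $f_i(x_i)>1/2$. A norm one functional $f$ vanishing at all $x_i$ would satisfy $\|f-f_i\|>1/2$ for all $i$, so the rational span of the $x_i$ is dense.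

\subsection*{Four simple cases}

\begin{example}[separable spaces]\label{ex:sep}
Every separable $X$ admits an overcomplete set. Let $(x_n)_{n\ge0}$ be a linearly dense sequence of norm one vectors and put $y(t)=\sum_nt^nx_n$ for $|t|<1$. If $f\ne0$, then $f(y(t))=\sum_nf(x_n)t^n$ is a power series with a nonzero coefficient, so its zeros do not accumulate at $0$, and $f(y(1/k))=0$ for only finitely many $k\ge2$. The set $Y=\{y(1/k):k\ge2\}$ is infinite, since a finite set is annihilated by some nonzero functional. Lemma~\ref{lem:criterion} applies. Here $\operatorname{dens}(X^*)\le\mathfrak c$ by \eqref{eq:count}.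
\end{example}

The next case contains the idea of our counterexample.

\begin{proposition}\label{prop:CH}
Assume CH. If $\operatorname{dens}(X)=\omega_1$ and $\operatorname{dens}(X^*)\le\mathfrak c$, then $X$ admits an overcomplete set.
\end{proposition}

\begin{proof}
We have $|X^*|\le\omega_1^\omega=\omega_1$, so let $X^*\setminus\{0\}=\{f_\alpha:\alpha<\omega_1\}$. Closed hyperplanes and points are closed nowhere dense sets, so by the Baire category theorem we can recursively choose $y_\beta\notin\bigcup_{\alpha\le\beta}\ker f_\alpha\cup\{y_\alpha:\alpha<\beta\}$ for $\beta<\omega_1$. Then $f_\alpha(y_\beta)=0$ only if $\beta<\alpha$, which leaves countably many $\beta$.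
\end{proof}

\begin{example}[regular density above $\mathfrak c$]\label{ex:regular}
If $\kappa=\operatorname{dens}(X)>\mathfrak c$ is regular, then $X$ has no overcomplete set. Let $|Y|=\kappa$ and let $f,g\in X^*$ be linearly independent. The map $y\mapsto(f(y),g(y))$ has at most $\mathfrak c$ values, so it takes one value $(u,v)$ on $\kappa$ points of $Y$. For $(a,b)\ne(0,0)$ with $au+bv=0$, the functional $af+bg\ne0$ vanishes at these points. Here $\operatorname{dens}(X^*)>\mathfrak c$ by \eqref{eq:count}.
\end{example}

\begin{example}[$\ell_1(\omega_1)$]\label{ex:l1}
The space $X=\ell_1(\omega_1)$ has density $\omega_1$ and no overcomplete set. Its dual $\ell_\infty(\omega_1)$ has density $2^{\omega_1}$, because indicator functions of distinct sets are at distance $1$; under CH this is bigger than $\mathfrak c$.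

Let $Y\subseteq X$ be uncountable. We find $f\neq0$ vanishing at uncountably many points of $Y$, and for this we may assume that $Y$ is bounded. Put $\|y\|_\gamma=\sum_{\xi\ge\gamma}|y(\xi)|$ and let $e(\gamma)$ be the infimum of those $\varepsilon$ for which $\|y\|_\gamma\le\varepsilon$ for all but countably many $y\in Y$. A nonincreasing function $\omega_1\to[0,\infty)$ attains its infimum (at the supremum of countably many ordinals where it approaches it), so it is eventually constant; say $e(\gamma)=e$ for $\gamma\ge\gamma_0$. If $e=0$, the $\gamma_0$-th coordinate functional vanishes at all but countably many $y\in Y$. If $e>0$, choose a continuous increasing sequence $(\eta_\alpha)_{\alpha<\omega_1}$ with $\eta_0=\gamma_0+1$ and distinct $y_\alpha\in Y$ with $\|y_\alpha\|_{\gamma_0}\le5e/4$, $\|y_\alpha\|_{\eta_\alpha}>3e/4$ and $\|y_\alpha\|_{\eta_{\alpha+1}}=0$; the first condition holds for all but countably many $y$, the second for uncountably many, and the third is met by taking $\eta_{\alpha+1}$ above the countable support of $y_\alpha$. Let $f(\xi)=0$ for $\xi<\gamma_0$, $f(\gamma_0)=1$, and recursively $f(\xi)=-c_\alpha\operatorname{sgn}y_\alpha(\xi)$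 for $\eta_\alpha\le\xi<\eta_{\alpha+1}$, where $c_\alpha=\sum_{\xi<\eta_\alpha}f(\xi)y_\alpha(\xi)\big/\|y_\alpha\|_{\eta_\alpha}$. If $|f|\le1$ below $\eta_\alpha$, the numerator has absolute value at most $\|y_\alpha\|_{\gamma_0}-\|y_\alpha\|_{\eta_\alpha}<e/2$, so $|c_\alpha|<2/3$. Hence $f\in\ell_\infty(\omega_1)$, $f\neq0$, and $f(y_\alpha)=0$ for all $\alpha$.
\end{example}

\subsection*{The question and the results}

Under CH, Example~\ref{ex:sep}, Proposition~\ref{prop:CH} and \eqref{eq:count} show that every $X$ with $\operatorname{dens}(X^*)\le\mathfrak c$ admits an overcomplete set. In Examples~\ref{ex:regular} and~\ref{ex:l1} the dual is larger and there is none. It is natural to guess that $\mathfrak c$ is the threshold, and this is the question posed in \cite{Koszmider}: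

\begin{quote}
\emph{Is it true that no Banach space whose dual has density bigger than $\mathfrak c$ admits an overcomplete set?}
\end{quote}

We show that ZFC does not decide it. The first theorem gives a consistent counterexample.

\begin{theorem}\label{thm:A}
Let $V\models\mathrm{CH}$ and let $\lambda=\lambda^{\omega_1}>\omega_1$. Some cardinal-preserving forcing extension of $V$ satisfies CH and $2^{\omega_1}=\lambda$, and contains a compact space $K$ such that $X=C(K)$ has $\operatorname{dens}(X)=\omega_1=\mathfrak c$, $\operatorname{dens}(X^*)=\lambda>\mathfrak c$, and $X$ admits an overcomplete set.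
\end{theorem}

For example, one can take $V\models\mathrm{GCH}$ and $\lambda=\omega_2$. The continuum hypothesis in the extension is not essential.

\begin{theorem}\label{thm:Aprime}
Let $V$ and $\lambda$ be as in Theorem~\ref{thm:A} and let $\omega_1\le\mu=\mu^\omega<\lambda$. Some cardinal-preserving forcing extension of $V$ satisfies $\mathfrak c=\mu$ and $2^{\omega_1}=\lambda$, and contains a Banach space $X$ with $\operatorname{dens}(X)=\omega_1$ and $\operatorname{dens}(X^*)=\lambda>\mathfrak c$ that admits an overcomplete set.
\end{theorem}

In both theorems $\operatorname{dens}(X^*)=2^{\operatorname{dens}(X)}$, the largest value that \eqref{eq:count} allows. In the other direction, let $\operatorname{Fn}(I,2)$ be the set of finite partial functions from $I$ to $2=\{0,1\}$, ordered by reverse inclusion; forcing with $\operatorname{Fn}(\omega_2,2)$ adds $\omega_2$ Cohen reals.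

\begin{theorem}\label{thm:B}
If $V\models\mathrm{GCH}$ and $G$ is $\operatorname{Fn}(\omega_2,2)$-generic over $V$, then in $V[G]$ no Banach space $X$ with $\operatorname{dens}(X^*)>\mathfrak c$ admits an overcomplete set.
\end{theorem}

If ZFC is consistent, so is ZFC${}+{}$GCH, and GCH gives $\omega_2^{\omega_1}=\omega_2$. Theorems~\ref{thm:A} and~\ref{thm:B} therefore yield:

\begin{corollary}\label{cor:indep}
If ZFC is consistent, then the statement ``no Banach space $X$ with $\operatorname{dens}(X^*)>\mathfrak c$ admits an overcomplete set'' can be neither proved nor refuted in ZFC.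
\end{corollary}

The counterexamples have density $\omega_1\le\mathfrak c$. Our last theorem, proved in ZFC, extends Example~\ref{ex:regular} and leaves little room for overcomplete sets above $\mathfrak c$. The \emph{tightness} $t(K)$ of a space $K$ is the least infinite cardinal $\theta$ such that whenever $x\in\overline A$ there is $A'\subseteq A$ with $|A'|\le\theta$ and $x\in\overline{A'}$; $K$ is \emph{countably tight} if $t(K)=\omega$. By $\mathfrak c^{+\omega_1}$ we denote the $\omega_1$-th cardinal successor of $\mathfrak c$.

\begin{theorem}\label{thm:C}
If $X$ admits an overcomplete set and $\kappa=\operatorname{dens}(X)$, then either $\kappa\le\mathfrak c$, or else $\mathfrak c<\kappa<2^{\omega_1}$, $\operatorname{cf}(\kappa)=\omega_1$ and $t(B_{X^*})=\omega_1$. In particular, $\kappa\le\mathfrak c$ if $B_{X^*}$ is countably tight, or if $2^{\omega_1}<\mathfrak c^{+\omega_1}$.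
\end{theorem}

We do not decide whether the exceptional case in Theorem~\ref{thm:C} can occur.

Theorem~\ref{thm:A} is proved in Sections~\ref{sec:tree}--\ref{sec:A} from textbook facts only, and Theorem~\ref{thm:Aprime} in Section~\ref{sec:Aprime}. Theorems~\ref{thm:C} and~\ref{thm:B} are proved, in this order, in Sections~\ref{sec:C} and~\ref{sec:B}; they use two published theorems on compact spaces, stated in Section~\ref{sec:C}.

\section{The space of paths of an $\omega_1$-tree}\label{sec:tree}

The recursion in Proposition~\ref{prop:CH} works because only countably many functionals are in play at each stage. If $X^*$ has more than $\omega_1$ elements, no enumeration has this property. Forcing can replace the enumeration: a generic $\omega_1$-sequence of points will eventually avoid the kernel of every nonzero functional \emph{of the ground model}. The extension, however, contains new subsets of $\omega_1$ and may contain new functionals. We therefore need a space of density $\omega_1$ with many functionals far apart, each of which is described by countably many objects from a supply that the forcing does not enlarge. The supply will be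 the set of cofinal branches of a tree.

A \emph{tree} is a partially ordered set $T$ in which the set of strict predecessors of each node $t$ is well ordered; its order type is the \emph{level} of $t$, and $T_\alpha$ is the set of nodes of level $\alpha$. An \emph{$\omega_1$-tree} is a tree with $T_\alpha$ nonempty and countable for $\alpha<\omega_1$ and empty for $\alpha\ge\omega_1$. A \emph{path} is a downward closed chain; the empty set and the sets $\{s:s\le t\}$ are paths. A \emph{cofinal branch} is a path meeting every level. A chain has at most one node on each level, so an uncountable path meets unboundedly many levels and, being downward closed, is a cofinal branch.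

Let $T$ be an $\omega_1$-tree and let $K_T\subseteq2^T$ be the set of all paths. A subset of $T$ that is not a path is excluded by its trace on two nodes, so $K_T$ is closed in $2^T$ and hence compact. The sets $U_t=\{p\in K_T:t\in p\}$ are clopen, and $U_t\subseteq U_s$ for $s\le t$, while $U_s\cap U_t=\emptyset$ for incomparable $s,t$. Let $D_T$ be the span over $\mathbb Q$ of $1$ and the functions $1_{U_t}$.

\begin{lemma}\label{lem:basic}
Let $T$ be an $\omega_1$-tree.
\begin{itemize}
\item[(a)] For $t_1,\dots,t_n\in T$ and rationals $q_0,\dots,q_n$,
\[
\Bigl\|q_0+\sum_{i=1}^nq_i1_{U_{t_i}}\Bigr\|=\max\Bigl\{|q_0|,\ \max_{1\le j\le n}\Bigl|q_0+\sum_{i:\,t_i\le t_j}q_i\Bigr|\Bigr\}.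
\]
In particular, $1$ and the functions $1_{U_t}$ are linearly independent over $\mathbb Q$.
\item[(b)] $D_T$ is dense in $C(K_T)$, and $\operatorname{dens}(C(K_T))=\omega_1$.
\item[(c)] If $T$ has at least $\lambda$ cofinal branches, $\lambda$ uncountable, then $\operatorname{dens}(C(K_T)^*)\ge\lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The value at a path $p$ depends only on $p\cap\{t_1,\dots,t_n\}$. This trace is either empty, which occurs for $p=\emptyset$, or has a largest node $t_j$ and equals $\{t_i:t_i\le t_j\}$, which occurs for $p=\{s:s\le t_j\}$. If the $t_i$ are distinct and the norm is $0$, then $q_0=0$, and a minimal $t_j$ among those with $q_j\ne0$ would give $q_j=0$.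

(b) The product $1_{U_s}1_{U_t}$ is $0$ for incomparable $s,t$ and is $1_{U_{\max(s,t)}}$ otherwise, and the functions $1_{U_t}$ separate points of $K_T$. So the real span of $D_T$ is a separating algebra containing the constants, and it is dense by the Stone--Weierstrass theorem. Thus the density is at most $|D_T|=\omega_1$. By (a), $\|1_{U_s}-1_{U_t}\|=1$ for $s\ne t$, so $C(K_T)$ is not separable.

(c) For distinct points $b,b'$ of $K_T$ the point evaluations satisfy $\|\delta_b-\delta_{b'}\|=2$.
\end{proof}

By (a), we identify $D_T$ with the set of formal rational combinations of $1$ and the nodes of $T$. This set and its norm are defined from the order of $T$ alone, so they are the same in every transitive model of set theory that contains $T$.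

By the Riesz representation theorem, every $f\in C(K)^*$ is integration against a signed Radon measure $m$; its total variation $|m|$ is a finite Borel measure that is outer regular: $|m|(A)$ is the infimum of $|m|(O)$ over open $O\supseteq A$. A functional on $C(K_T)$ is determined by $m(K_T)$ and the $\omega_1$ numbers $m(U_t)$. The next lemma says that above a countable level these numbers come from countably many point masses at cofinal branches. In the simplest case $T=\omega_1$, the paths are the ordinals $\alpha\le\omega_1$, $U_t=(t,\omega_1]$, $K_T$ is the ordinal interval $[0,\omega_1]$, and the lemma says that $m((t,\omega_1])=m(\{\omega_1\})$ for all large $t$.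

\begin{lemma}\label{lem:measure}
Let $m$ be a signed Radon measure on $K_T$. There are $\alpha_0<\omega_1$, countably many distinct cofinal branches $b_i$ and reals $a_i$ with $\sum_i|a_i|<\infty$ such that $m(U_t)=\sum_{i:\,t\in b_i}a_i$ for every $t$ of level at least $\alpha_0$.
\end{lemma}

\begin{proof}
Since $|m|$ is finite, only countably many cofinal branches $b_i$ have $|m|(\{b_i\})>0$. Put $a_i=m(\{b_i\})$, so $\sum_i|a_i|\le|m|(K_T)$, and let $m'(A)=|m|(A\setminus\{b_i\}_i)$ for Borel $A$. Then $m'(\{b\})=0$ for every cofinal branch $b$, and
\[
\Bigl|m(U_t)-\sum_{i:\,t\in b_i}a_i\Bigr|=\bigl|m(U_t\setminus\{b_i\}_i)\bigr|\le m'(U_t).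
\]
It suffices to show that $m'(U_t)=0$ for all $t$ above some level.

Let $s_\alpha=\sup_{t\in T_\alpha}m'(U_t)$. If $\alpha<\beta$ and $t\in T_\beta$, then $U_t\subseteq U_u$ for the predecessor $u\in T_\alpha$ of $t$, so $s_\beta\le s_\alpha$. As in Example~\ref{ex:l1}, there are $\alpha_0$ and $s$ with $s_\alpha=s$ for $\alpha\ge\alpha_0$. We must show $s=0$; suppose $s>0$.

For $\alpha\ge\alpha_0$ let $F_\alpha=\{t\in T_\alpha:m'(U_t)\ge s/2\}$. This set is nonempty, and it is finite because the sets $U_t$, $t\in T_\alpha$, are pairwise disjoint and $m'$ is finite. The predecessor on level $\alpha\geq\alpha_0$ of a member of $F_\beta$ is in $F_\alpha$. In the compact space $\prod_{\alpha\ge\alpha_0}F_\alpha$ the closed sets $\{x:x_\alpha<x_\beta\}$, $\alpha<\beta$, have the finite intersection property: take a node of $F_\beta$ for the largest $\beta$ involved, and its predecessors. A point $x$ of the intersection generates a cofinal branch $b$ with $m'(U_t)\ge s/2$ for all $t\in b$.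

A path containing $b$ equals $b$, since it has one node per level; so $\bigcap_{t\in b}U_t=\{b\}$. The sets $U_t$, $t\in b$, are compact and form a chain, so every open $O\ni b$ contains one of them, and $m'(O)\ge s/2$. On the other hand $m'(O)=m'(O\setminus\{b\})\le|m|(O)-|m|(\{b\})$, which can be made arbitrarily small by outer regularity. This contradiction gives $s=0$.
\end{proof}

Let $f\in C(K_T)^*$ be represented by $m$. A \emph{code} for $f$ consists of $\alpha_0$, the real $f(1)$, the family $(f(1_{U_t}))$ indexed by the nodes $t$ of level below $\alpha_0$, and the sequences $(a_i)$, $(b_i)$ from Lemma~\ref{lem:measure}. Because the levels of $T$ are countable, a code is a countable list of ordinals, reals and cofinal branches. It determines $f(1)$ and all $f(1_{U_t})$ by an explicit formula, and hence $f|D_T$. Consequently: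
\begin{equation}\label{eq:code}
\text{a transitive model of set theory that contains $T$ and a code for $f$ contains $f|D_T$.}
\end{equation}

\section{Forcing facts and branches of trees}\label{sec:forcing}

We force over a ground model $V$; $q\le p$ means that $q$ is stronger than $p$. A generic filter $G$ meets every set in $V$ that is dense, or dense below a member of $G$. A statement holds in $V[G]$ if and only if some $p\in G$ forces it, and the relation $\Vdash$ is definable in $V$. A poset is \emph{$\sigma$-closed} if every decreasing $\omega$-sequence has a lower bound, and \emph{$\kappa$-c.c.}\ if all antichains have size less than $\kappa$; c.c.c.\ means $\omega_1$-c.c. We use the following standard facts.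
\begin{itemize}
\item[(F1)] A $\sigma$-closed poset adds no new $\omega$-sequence of elements of $V$. So it adds no reals and preserves $\omega_1$ and CH.
\item[(F2)] For regular $\kappa$, a $\kappa$-c.c.\ poset preserves all cardinals $\ge\kappa$. So c.c.c.\ posets, and $\sigma$-closed $\omega_2$-c.c.\ posets, preserve all cardinals.
\item[(F3)] A \emph{nice name} for a subset of $\tau$ has the form $\bigcup_{\xi<\tau}\{\check\xi\}\times A_\xi$ with each $A_\xi$ an antichain. Given a name $\dot x$, let $A_\xi$ be a maximal antichain among the conditions forcing $\xi\in\dot x$; the resulting nice name has value $\dot x^G\cap\tau$ for every generic $G$. So if the poset has size at most $\rho$ and its antichains have size at most $\sigma$, then $V[G]$ has at most $(\rho^{\sigma\cdot\tau})^V$ subsets of $\tau$.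
\item[(F4)] ($\Delta$-system lemma.) If $(I_\alpha)_{\alpha<\omega_1}$ are finite sets, there are an uncountable $S\subseteq\omega_1$ and a \emph{root} $R$ with $I_\alpha\cap I_\beta=R$ for $\alpha\ne\beta$ in $S$. Under CH, if $(I_\alpha)_{\alpha<\omega_2}$ are countable sets, the same holds with $S\subseteq\omega_2$, $|S|=\omega_2$.
\end{itemize}

By (F1), a $\sigma$-closed poset cannot add a code for a new functional on $C(K_T)$ unless it adds a new cofinal branch. It does not.

\begin{lemma}[Silver]\label{lem:silver}
A $\sigma$-closed forcing adds no new cofinal branch to an $\omega_1$-tree $T$.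
\end{lemma}

\begin{proof}
Suppose $p$ forces that $\dot b$ is a cofinal branch not in $V$. First, every $q\le p$ has extensions $q_0,q_1$ and distinct nodes $u_0,u_1$ of a common level with $q_i\Vdash u_i\in\dot b$. Otherwise $b_q=\{t:\text{some }r\le q\text{ forces }t\in\dot b\}\in V$ has at most one node per level; since $q$ forces that $\dot b\subseteq b_q$ and $\dot b$ meets every level, $q\Vdash\dot b=b_q\in V$.

We build ordinals $\alpha_0<\alpha_1<\cdots<\omega_1$ and, for $\sigma\in2^{<\omega}$, conditions $p_\sigma\le p$ and nodes $t_\sigma\in T_{\alpha_{|\sigma|}}$ with $p_\sigma\Vdash t_\sigma\in\dot b$, such that $p_{\sigma i}\le p_\sigma$ and the $t_\sigma$ with $|\sigma|=n$ are pairwise distinct. Let $\alpha_0=0$ and let $p_\emptyset\le p$ decide the node $t_\emptyset$ of $\dot b$ on level $0$. Given stage $n$, split each $p_\sigma$ into $q_{\sigma0},q_{\sigma1}$ with distinct nodes $u_{\sigma0},u_{\sigma1}$ on a level $\beta_\sigma$. Take $\alpha_{n+1}$ above $\alpha_n$ and the finitely many $\beta_\sigma$, and let $p_{\sigma i}\le q_{\sigma i}$ decide the node $t_{\sigma i}$ of $\dot b$ on level $\alpha_{n+1}$. Nodes that one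 condition forces into $\dot b$ are comparable, so $t_{\sigma i}$ lies above both $u_{\sigma i}$ and $t_\sigma$. Nodes lying above distinct nodes of one level are distinct, so the $t_{\sigma i}$ are pairwise distinct.

Let $\alpha=\sup_n\alpha_n<\omega_1$. For $x\in2^\omega$ take a lower bound of $(p_{x|n})_n$ and extend it to decide the node $t_x$ of $\dot b$ on level $\alpha$. Then $t_x$ lies above every $t_{x|n}$, so $x\mapsto t_x$ is an injection of $2^\omega$ into the countable set $T_\alpha$, which is impossible.
\end{proof}

Countability of the levels cannot be dropped: the tree $2^{<\omega_1}$, ordered by reverse inclusion, is a $\sigma$-closed poset whose generic filter is a new cofinal branch.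

\begin{proposition}\label{prop:same}
Let $T\in V$ be an $\omega_1$-tree and let $W$ be an extension of $V$ by a $\sigma$-closed poset. Then $K_T$ and $C(K_T)$ with its norm are the same in $V$ and in $W$, and every $f\in C(K_T)^*$ in $W$ belongs to $V$ and to the dual of $C(K_T)$ computed in $V$.
\end{proposition}

\begin{proof}
By (F1), $T$ is an $\omega_1$-tree in $W$ and the two models have the same reals. A path in $W$ is countable, and then in $V$ by (F1), or a cofinal branch, and then in $V$ by Lemma~\ref{lem:silver}. So $K_T$ is the same set, and the members of $D_T$ are the same functions with the same norms. In either model, $C(K_T)$ consists of the pointwise limits of norm Cauchy sequences $(d_n)$ from $D_T$, and the norm of the limit is $\lim_n\|d_n\|$. The two models have the same such sequences by (F1), so $X=C(K_T)$ is the same normed space.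

Let $f\in X^*$ in $W$. By Lemma~\ref{lem:measure} in $W$, $f$ has a code. Its entries are in $V$, so the code is in $V$ by (F1), and $f|D_T\in V$ by \eqref{eq:code}. In $V$ the bounded $\mathbb Q$-linear map $f|D_T$ extends to a functional $f'$ on $X$, given by $f'(x)=\lim_nf(d_n)$ whenever $d_n\to x$. By continuity of $f$ in $W$, $f'=f$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

We force twice: first to add an $\omega_1$-tree with $\lambda$ cofinal branches, then to add the overcomplete set.

\subsection*{A tree with $\lambda$ branches}

A condition will be a countable initial part $t$ of a subtree of $2^{<\omega_1}$, together with labels $h(\xi)$ that say, for countably many $\xi<\lambda$, through which top node the $\xi$-th branch passes. Let $\mathbb T$ be the set of pairs $q=(t,h)$ such that for some $\alpha=\alpha_q<\omega_1$: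
\begin{itemize}
\item $t\subseteq2^{\le\alpha}$ is countable and closed under initial segments;
\item $h$ is a function from a countable subset of $\lambda$ containing $0$ into $t\cap2^\alpha$.
\end{itemize}
The label $0$ keeps the top level nonempty, so $t$ determines $\alpha_q$. Put $(t',h')\le(t,h)$ if $\alpha'\ge\alpha$, $t'\cap2^{\le\alpha}=t$, $\operatorname{dom}h\subseteq\operatorname{dom}h'$, and $h(\xi)\subseteq h'(\xi)$ for $\xi\in\operatorname{dom}h$.

\begin{lemma}\label{lem:T}
Assume CH and $\lambda=\lambda^{\omega_1}>\omega_1$. Then $\mathbb T$ is $\sigma$-closed and $\omega_2$-c.c., and in the extension CH holds, $2^{\omega_1}=\lambda$, and there is an $\omega_1$-tree with at least $\lambda$ cofinal branches.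
\end{lemma}

\begin{proof}
\emph{$\sigma$-closure.} Let $q_n=(t_n,h_n)$ be decreasing, with heights $\alpha_n$. If $\alpha_n$ is eventually constant, then from that point on $t_n$ is constant and $h_n(\xi)\subseteq h_{n+1}(\xi)$ are sequences of equal length, so $h_n\subseteq h_{n+1}$; the final $t_n$ with the union of these $h_n$ is a lower bound. Otherwise let $\alpha=\sup_n\alpha_n$, let $h(\xi)\in2^\alpha$ be the union of the $h_n(\xi)$ over those $n$ with $\xi\in\operatorname{dom}h_n$, and let $t=\bigcup_nt_n\cup\operatorname{ran}h$. A proper initial segment of $h(\xi)$ is an initial segment of some $h_n(\xi)\in t_n$, and $t\cap2^{\le\alpha_n}=t_n$. So $(t,h)$ is a lower bound.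

\emph{The $\omega_2$-c.c.} By CH, $|2^{<\omega_1}|=\omega_1$ and there are $\omega_1^\omega=\omega_1$ possible $t$. Given $\omega_2$ conditions, thin them out so that $t$ is constant, the domains of the $h$ form a $\Delta$-system with countable root $R$ by (F4), and $h|R$ is constant, which is possible since there are at most $2^\omega=\omega_1$ functions $R\to t$. Then $(t,h_1\cup h_2)$ extends any two of them.

\emph{Dense sets.} Let $(t,h)$ have height $\alpha$. (i) For $\xi\notin\operatorname{dom}h$, setting $h(\xi)=h(0)$ gives an extension. (ii) For $\alpha<\alpha'<\omega_1$, let $\bar u\in2^{\alpha'}$ be $u\in t\cap2^\alpha$ followed by zeros; add to $t$ all initial segments of the $\bar u$ and put $h'(\xi)=\overline{h(\xi)}$. This is an extension of height $\alpha'$. (iii) For $\xi\ne\eta$ in $\operatorname{dom}h$, add $u^\frown0$ and $u^\frown1$ for all $u\in t\cap2^\alpha$, and put $h'(\eta)=h(\eta)^\frown1$ and $h'(\zeta)=h(\zeta)^\frown0$ for $\zeta\ne\eta$. Then $h'(\xi)\ne h'(\eta)$.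

Let $G$ be generic and $T=\bigcup\{t:(t,h)\in G\}$. Its $\alpha$-th level is $t\cap2^\alpha$ for any $(t,h)\in G$ of height at least $\alpha$, so by (ii) $T$ is an $\omega_1$-tree. By (i) and (ii), $x_\xi=\bigcup\{h(\xi):(t,h)\in G,\ \xi\in\operatorname{dom}h\}$ is an element of $2^{\omega_1}$ whose proper initial segments form a cofinal branch of $T$, and by (iii) these branches are distinct. Cardinals and CH are preserved by (F1) and (F2). The branches are $\lambda$ distinct subsets of a set of size $\omega_1$, so $2^{\omega_1}\ge\lambda$. Finally $|\mathbb T|\le\omega_1\cdot\lambda^\omega=\lambda$, so $2^{\omega_1}\le\lambda^{\omega_1}=\lambda$ by (F3).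
\end{proof}

\subsection*{A generic sequence avoiding all old kernels}

The second poset is the recursion of Proposition~\ref{prop:CH} with the enumeration removed. A condition is an initial segment of the sequence together with a countable set of functionals whose kernels we promise to avoid from now on. For a Banach space $X$ let $\mathbb P_X$ be the set of pairs $p=(s_p,F_p)$, where $s_p:\alpha_p\to X$ is injective, $\alpha_p<\omega_1$, and $F_p\subseteq X^*\setminus\{0\}$ is countable. Put $q\le p$ if $s_q\supseteq s_p$, $F_q\supseteq F_p$, and $f(s_q(\beta))\ne0$ for all $f\in F_p$ and $\alpha_p\le\beta<\alpha_q$. This is transitive: if $r\le q\le p$, $f\in F_p$ and $\alpha_p\le\beta<\alpha_r$, use $q\le p$ for $\beta<\alpha_q$ and $r\le q$ with $f\in F_q$ for $\beta\ge\alpha_q$.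

\begin{lemma}\label{lem:P}
Assume CH and let $\operatorname{dens}(X)=\omega_1$. Then $\mathbb P_X$ is $\sigma$-closed, $\omega_2$-c.c.\ and of size at most $2^{\omega_1}$, and it adds an injective $s:\omega_1\to X$ such that $\{\beta:f(s(\beta))=0\}$ is countable for every nonzero $f$ in the dual of $X$ computed in the ground model.
\end{lemma}

\begin{proof}
Let $(p_n)$ be decreasing, $s=\bigcup_ns_{p_n}$ and $F=\bigcup_nF_{p_n}$. If $f\in F_{p_n}$ and $\alpha_{p_n}\le\beta<\sup_m\alpha_{p_m}$, then $\beta<\alpha_{p_m}$ for some $m>n$, and $f(s(\beta))\ne0$ because $p_m\le p_n$. So $(s,F)$ is a lower bound.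

By \eqref{eq:count} and CH, $|X|\le\omega_1^\omega=\omega_1$, so there are at most $\omega_1$ first coordinates. Two conditions $(s,F)$, $(s,F')$ have the common extension $(s,F\cup F')$. Hence an antichain has size at most $\omega_1$. Since $|X^*|\le2^{\omega_1}$, we get $|\mathbb P_X|\le\omega_1\cdot(2^{\omega_1})^\omega=2^{\omega_1}$.

For nonzero $f$, the set $\{p:f\in F_p\}$ is dense, since $(s_p,F_p\cup\{f\})\le p$. For $\alpha<\omega_1$, the set $\{p:\alpha_p\ge\alpha\}$ is dense: given $p$, choose $s(\beta)$ for $\alpha_p\le\beta<\alpha$ recursively outside $\bigcup_{f\in F_p}\ker f$ and the countable set of earlier values, by the Baire category theorem.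

Let $G$ be generic and $s=\bigcup_{p\in G}s_p$; it is an injection $\omega_1\to X$. Given $f$, take $p\in G$ with $f\in F_p$. For $\beta\ge\alpha_p$ there is $q\in G$ with $q\le p$ and $\alpha_q>\beta$, so $f(s(\beta))\ne0$.
\end{proof}

Lemma~\ref{lem:P} applies to $X=\ell_1(\omega_1)$ as well. That space is unchanged by (F1), and the range of $s$ is not overcomplete by Example~\ref{ex:l1}; the functional built there from the range of $s$ is new. For $C(K_T)$, Proposition~\ref{prop:same} rules this out.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $V_1$ be an extension of $V$ by $\mathbb T$, with the tree $T$ from Lemma~\ref{lem:T}. In $V_1$ let $X=C(K_T)$, which has density $\omega_1$ by Lemma~\ref{lem:basic}. Let $V_2$ be an extension of $V_1$ by $\mathbb P_X$, with the sequence $s$ from Lemma~\ref{lem:P}, and let $Y=\operatorname{ran}s$. Cardinals and CH are preserved. In $V_1$ we have $|\mathbb P_X|\le\lambda$ and $\lambda^{\omega_1}=(2^{\omega_1})^{\omega_1}=\lambda$, so (F3) gives $2^{\omega_1}=\lambda$ in $V_2$.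

Work in $V_2$. By Proposition~\ref{prop:same}, $X=C(K_T)$ and every nonzero $f\in X^*$ is a functional of $V_1$, so it vanishes at only countably many points of $Y$. As $|Y|=\omega_1=\operatorname{dens}(X)$, the set $Y$ is overcomplete by Lemma~\ref{lem:criterion}. By Lemma~\ref{lem:basic}(c) and \eqref{eq:count}, $\lambda\le\operatorname{dens}(X^*)\le2^{\omega_1}=\lambda$, and $\lambda>\omega_1=\mathfrak c$.
\end{proof}

CH was used for the $\omega_2$-c.c.\ of both posets, which is what keeps $\lambda$ bigger than $\omega_1$. The hypothesis $\lambda^{\omega_1}=\lambda$ was used only to compute $2^{\omega_1}$, and it is necessary for that: if $2^{\omega_1}=\lambda$ in a cardinal-preserving extension, then $\lambda^{\omega_1}=\lambda$ there, and hence in $V$.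

\section{Adding Cohen reals: proof of Theorem~\ref{thm:Aprime}}\label{sec:Aprime}

To make $\mathfrak c$ large we add $\mu$ Cohen reals to the model $V_2$ of Section~\ref{sec:A}. Now there are new reals and possibly new countable paths, so both the space and its dual grow. Two things survive: the cofinal branches stay the same, and each functional, having a countable code, lies in an extension by a \emph{countable} poset, over which an uncountable set of zeros can be pulled back to the ground model.

We recall the facts on Cohen forcing needed here and in Section~\ref{sec:B}. Let $G$ be $\operatorname{Fn}(I,2)$-generic over $V$ and $G_J=G\cap\operatorname{Fn}(J,2)$ for $J\subseteq I$, $J\in V$.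
\begin{itemize}
\item[(C1)] $\operatorname{Fn}(I,2)$ is c.c.c., and for infinite $I$ it adds at least $|I|$ reals.
\item[(C2)] $G_J$ is $\operatorname{Fn}(J,2)$-generic over $V$, $V[G_J]\subseteq V[G_{J'}]$ for $J\subseteq J'$, and an $\operatorname{Fn}(J,2)$-name has the same value under $G_J$ and under $G$.
\item[(C3)] Every $g:\omega\to V$ in $V[G]$ lies in $V[G_J]$ for some countable $J\in V$. (For each $n$ take a maximal antichain $A_n$ of conditions deciding $\dot g(n)$, and let $J$ be the union of all their domains; $g(n)$ is read off from the member of $A_n\cap G_J$.) In particular this holds for subsets of $\omega$ and for reals.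
\item[(C4)] A permutation $\pi\in V$ of $I$ induces an automorphism of $\operatorname{Fn}(I,2)$ and a map on names, and $r\Vdash\varphi(\dot x)$ if and only if $\pi(r)\Vdash\varphi(\pi(\dot x))$. If $\pi$ fixes $J$ pointwise, it fixes every $\operatorname{Fn}(J,2)$-name.
\end{itemize}

\begin{lemma}\label{lem:cohenbranch}
Forcing with $\operatorname{Fn}(I,2)$ adds no new cofinal branch to an $\omega_1$-tree $T$.
\end{lemma}

\begin{proof}
Let $r$ force that $\dot b$ is a cofinal branch. It suffices to find $r'\le r$ and a branch $b'\in V$ with $r'\Vdash\dot b=b'$. For $\alpha<\omega_1$ choose $r_\alpha\le r$ and $t_\alpha\in T_\alpha$ with $r_\alpha\Vdash t_\alpha\in\dot b$. By (F4) there is an uncountable $S$ such that the domains of the $r_\alpha$, $\alpha\in S$, form a $\Delta$-system with finite root $R$, and we may assume that $r_\alpha|R=r'$ is constant on $S$. Then $r'\le r$, since $\operatorname{dom}r\subseteq R$. The $r_\alpha$ are pairwise compatible, so the $t_\alpha$, $\alpha\in S$, are pairwise comparable and generate a cofinal branch $b'\in V$. The sets $\operatorname{dom}r_\alpha\setminus R$ are pairwise disjoint, so any extension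 of $r'$ is compatible with all but finitely many $r_\alpha$. Hence for each $\beta<\omega_1$ the conditions below some $r_\alpha$ with $\beta<\alpha\in S$ are dense below $r'$. So $r'$ forces that $\dot b$ contains $t_\alpha$ for unboundedly many $\alpha\in S$, which gives $\dot b=b'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Aprime}]
Let $V_2$, $T$, $s$ be as in the proof of Theorem~\ref{thm:A}, write $X_2=C(K_T)^{V_2}$, $D=D_T$ and $y_\alpha=s(\alpha)$, and let $V_3=V_2[H]$ with $H$ generic for $\operatorname{Fn}(\mu,2)$.

\emph{Cardinal arithmetic.} By (F1), $V_2$ has the same $\omega$-sequences of ordinals as $V$, so $\mu^\omega=\mu$ in $V_2$; also $\mu^{\omega_1}\le\lambda^{\omega_1}=\lambda=2^{\omega_1}$ there. By (C1), (F2) and (F3), cardinals are preserved, and $\mathfrak c=\mu$ and $2^{\omega_1}=\lambda$ in $V_3$. The tree $T$ is still an $\omega_1$-tree with at least $\lambda$ cofinal branches. In $V_3$ let $X_3=C(K_T)$. Lemma~\ref{lem:basic} and \eqref{eq:count} give $\operatorname{dens}(X_3)=\omega_1$ and $\operatorname{dens}(X_3^*)=\lambda>\mu=\mathfrak c$.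

\emph{Moving $Y$ to $X_3$.} By Lemma~\ref{lem:basic}(a), the normed $\mathbb Q$-space $D$ is the same in $V_2$ and $V_3$. For $x\in X_2$ take a sequence $(d_n)\in V_2$ in $D$ converging to $x$ and let $j(x)$ be its limit in $X_3$. Then $j:X_2\to X_3$ is well defined, $\mathbb Q$-linear, norm preserving, and the identity on $D$. In particular $|j[Y]|=\omega_1$. In $V_2$ fix an array $(d_{\alpha,n})_{\alpha<\omega_1,n<\omega}$ in $D$ with $y_\alpha=\lim_nd_{\alpha,n}$. For $f\in X_3^*$ we have $f(j(y_\alpha))=\lim_nf(d_{\alpha,n})$.

\emph{Overcompleteness.} Let $f\in X_3^*$ and suppose that $N=\{\alpha:f(j(y_\alpha))=0\}$ is uncountable; we show $f=0$. By Lemma~\ref{lem:measure} in $V_3$, $f$ has a code. Its branches are in $V_2$ by Lemma~\ref{lem:cohenbranch}, and each of its countably many reals is the limit of a sequence of rationals. So the code is recovered from one $\omega$-sequence of elements of $V_2$, and (C3) and \eqref{eq:code} give a countable $J\in V_2$ with $f|D\in V_2[H_J]$. Let $\dot f$ be an $\operatorname{Fn}(J,2)$-name for $f|D$, and for $r\in\operatorname{Fn}(J,2)$ let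
\[
N_r=\{\alpha<\omega_1:\ r\Vdash\textstyle\lim_n\dot f(d_{\alpha,n})=0\}\in V_2,
\]
where $\Vdash$ refers to $\operatorname{Fn}(J,2)$ over $V_2$. The statement $\lim_nf(d_{\alpha,n})=0$ holds in $V_3$ if and only if it holds in $V_2[H_J]$, so $N=\bigcup_{r\in H_J}N_r$. Since $\operatorname{Fn}(J,2)$ is countable, some $N_r\subseteq N$ is uncountable. In $V_2$, $Y$ is overcomplete, so for $d\in D$ and rational $\varepsilon>0$ there are $\alpha_1,\dots,\alpha_k\in N_r$ and rationals $q_i$ with $\|d-\sum_iq_iy_{\alpha_i}\|<\varepsilon$. Applying $j$ gives $\|d-\sum_iq_ij(y_{\alpha_i})\|<\varepsilon$, so $|f(d)|\le\varepsilon\|f\|$. Thus $f$ vanishes on the dense set $D$, and $f=0$. By Lemma~\ref{lem:criterion}, $j[Y]$ is overcomplete in $X_3$.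
\end{proof}

\section{Null sequences: proof of Theorem~\ref{thm:C}}\label{sec:C}

To show that a space has no overcomplete set we must produce, for each $Y$ of size $\operatorname{dens}(X)$, a nonzero functional with many zeros on $Y$. The tool is a transfinite sequence of functionals whose kernels eventually contain every point.

\begin{definition}\label{def:null}
Let $\rho$ be a regular uncountable cardinal. A sequence $(f_\alpha)_{\alpha<\rho}$ in $X^*\setminus\{0\}$ is \emph{$\rho$-null} if for each $x\in X$ there is $\alpha<\rho$ with $f_\beta(x)=0$ for all $\beta\ge\alpha$.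
\end{definition}

\begin{lemma}\label{lem:pigeon}
Let $\kappa=\operatorname{dens}(X)$. If $X$ has a $\rho$-null sequence with $\rho<\kappa$ and $\rho\ne\operatorname{cf}(\kappa)$, then $X$ has no overcomplete set.
\end{lemma}

\begin{proof}
Let $|Y|=\kappa$ and $Y_\alpha=\{y\in Y:f_\beta(y)=0\text{ for all }\beta\ge\alpha\}$. These sets increase and their union is $Y$. Suppose all $|Y_\alpha|<\kappa$. Since $\kappa\le\rho\cdot\sup_\alpha|Y_\alpha|$ and $\rho<\kappa$, the nondecreasing sequence $(|Y_\alpha|)_{\alpha<\rho}$ is cofinal in $\kappa$, and so $\operatorname{cf}(\kappa)=\operatorname{cf}(\rho)=\rho$, contrary to the hypothesis. Hence some $|Y_\alpha|=\kappa$, and $f_\alpha\ne0$ vanishes on $Y_\alpha$. Apply Lemma~\ref{lem:criterion}.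
\end{proof}

\begin{example}\label{ex:l2}
In $\ell_2(\Gamma)$ every vector has countable support, so $\omega_1$ distinct coordinate functionals form an $\omega_1$-null sequence. Hence $\ell_2(\omega_2)$ has no overcomplete set. The space $\ell_2(\omega_1)$ has an $\omega_1$-null sequence too, but under CH it admits an overcomplete set by Proposition~\ref{prop:CH}; there $\rho=\kappa=\operatorname{cf}(\kappa)$ and Lemma~\ref{lem:pigeon} does not apply.
\end{example}

Null sequences are the same thing as nontrivial convergent sequences in the dual ball. A sequence $(x_\alpha)_{\alpha<\rho}$ in a space \emph{converges} to $x$ if every neighborhood of $x$ contains a final segment of it. For $\rho$ regular uncountable: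
\begin{equation}\label{eq:conv}
\text{if $g_\alpha\to g$ in $B_{X^*}$ and $g_\alpha\ne g$ for all $\alpha<\rho$, then $(g_\alpha-g)_{\alpha<\rho}$ is $\rho$-null.}
\end{equation}
Indeed, for $x\in X$ and each $n$ there is $\alpha_n$ with $|g_\beta(x)-g(x)|<1/n$ for $\beta\ge\alpha_n$, and $\sup_n\alpha_n<\rho$.

We find such sequences in two ways, depending on whether the tightness of $B_{X^*}$ is large or small. For large tightness we use two published theorems. A sequence $(x_\alpha)_{\alpha<\rho}$ in a space is \emph{free} if $\overline{\{x_\alpha:\alpha<\beta\}}\cap\overline{\{x_\alpha:\beta\le\alpha<\rho\}}=\emptyset$ for every $\beta<\rho$. Its terms are distinct and its initial segments are free.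
\begin{itemize}
\item[(A)] (Arhangel'skii) For a compact Hausdorff space $K$, the tightness $t(K)$ is the supremum of the cardinalities of free sequences in $K$.
\item[(JS)] (Juh\'asz and Szentmikl\'ossy \cite{JS}) If $\rho$ is a regular uncountable cardinal and a compact Hausdorff space has a free sequence of length $\rho$, then it has a convergent free sequence of length $\rho$.
\end{itemize}

\begin{lemma}\label{lem:large}
If $\theta$ is an infinite cardinal and $t(B_{X^*})>\theta$, then $X$ has a $\theta^+$-null sequence.
\end{lemma}

\begin{proof}
By (A) there is a free sequence of cardinality greater than $\theta$; its initial segment of length $\theta^+$ is free. By (JS) there is a free sequence $g_\alpha\to g$ of length $\theta^+$. At most one term equals $g$; drop it and apply \eqref{eq:conv}.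
\end{proof}

For small tightness we start from a natural candidate. If $Z$ is the union of a strictly increasing $\rho$-chain of closed subspaces $X_\alpha$, then functionals $0\ne h_\alpha\in Z^*$ vanishing on $X_\alpha$ form a $\rho$-null sequence for $Z$. The difficulty is that arbitrary Hahn--Banach extensions of the $h_\alpha$ to $X$ are not controlled outside $Z$. We choose $Z$ so that the extension can be made weak$^*$ continuously: there will be a compact $C\subseteq B_{X^*}$ that restriction maps homeomorphically onto $B_{Z^*}$. We use that on the dual ball of a space the weak$^*$ topology is the topology of pointwise convergence on any linearly dense set $E$: convergence on $E$ passes to the span, and then, the functionals being uniformly bounded, to its closure.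

\begin{lemma}\label{lem:small}
Let $\theta$ be an infinite cardinal, $\nu=2^\theta$, $t(B_{X^*})\le\theta$ and $\operatorname{dens}(X)>\nu$. Then $X$ has a $\rho$-null sequence for every regular $\rho$ with $\theta<\rho\le\nu^+$.
\end{lemma}

\begin{proof}
Write $B=B_{X^*}$. We build increasing sequences of sets $E_\alpha\subseteq X$ and $\Gamma_\alpha\subseteq B$, $\alpha<\rho$, of size at most $\nu$. Let $X_\alpha$ be the closed linear span of $E_\alpha$. Put $E_0=\{0\}$, $\Gamma_0=\{0\}$, take unions at limit stages (of at most $\nu$ sets, as $\rho\le\nu^+$), and at successor stages arrange: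
\begin{itemize}
\item[(a)] $E_{\alpha+1}$ contains a point outside $X_\alpha$;
\item[(b)] for every finite $F\subseteq E_\alpha$ and $f\in B$ there is $g\in\Gamma_{\alpha+1}$ with $g|F=f|F$;
\item[(c)] for every $A\subseteq\Gamma_\alpha$ with $|A|\le\theta$ and $x\in X$ there is $d\in E_{\alpha+1}$ with $g(d)=g(x)$ for all $g\in A$.
\end{itemize}
Item (a) is possible because $\operatorname{dens}(X_\alpha)\le\nu<\operatorname{dens}(X)$. For (b) we add one $g$ for each pair consisting of $F$ and a function $F\to\mathbb R$ of the form $f|F$; there are at most $\nu\cdot\mathfrak c=\nu$ pairs. For (c) we add one $d$ for each pair consisting of $A$ and a function $A\to\mathbb R$ of the form $g\mapsto g(x)$; there are at most $\nu^\theta\cdot\mathfrak c^\theta=\nu$ pairs.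

Let $E=\bigcup_\alpha E_\alpha$, $\Gamma=\bigcup_\alpha\Gamma_\alpha$ and $Z=\bigcup_\alpha X_\alpha$. A convergent sequence in $Z$ lies in one $X_\alpha$ because $\operatorname{cf}(\rho)>\omega$, so $Z$ is a closed subspace, and $E$ is linearly dense in it. By (a), $X_\alpha\ne Z$, so there is $0\ne h_\alpha\in B_{Z^*}$ vanishing on $X_\alpha$. Each $x\in Z$ lies in $X_\beta$ for all large $\beta$, so $h_\alpha\to0$ in $B_{Z^*}$. Let $C$ be the closure of $\Gamma$ in $B$ and let $R:C\to B_{Z^*}$ be the restriction map, which is continuous.

\emph{$R$ is onto.} Let $h\in B_{Z^*}$, let $f\in B$ be a Hahn--Banach extension of $h$, and let $F\subseteq E$ be finite. Then $F\subseteq E_\alpha$ for some $\alpha$, and (b) gives $g\in\Gamma$ with $R(g)|F=h|F$. So $R[\Gamma]$ is dense in $B_{Z^*}$, and $R[C]$ is compact, hence closed.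

\emph{$R$ is one-to-one.} Let $u\ne v$ in $C$ and pick $x\in X$ with $u(x)\ne v(x)$. Since $t(B)\le\theta$, there is $A\subseteq\Gamma$ with $|A|\le\theta$ and $u,v\in\overline A$. As $\rho>\theta$ is regular, $A\subseteq\Gamma_\alpha$ for some $\alpha$. Let $d\in E$ be given by (c). The equation $g(d)=g(x)$ defines a closed set, so it holds on $\overline A$, and $u(d)=u(x)\ne v(x)=v(d)$.

A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism. Since $0\in C$ and $R(0)=0$, the functionals $g_\alpha=R^{-1}(h_\alpha)$ are nonzero and converge to $0$ in $B$. Apply \eqref{eq:conv}.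
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $X$ admit an overcomplete set, $\kappa=\operatorname{dens}(X)>\mathfrak c$ and $B=B_{X^*}$. By Lemma~\ref{lem:pigeon}, the only $\rho<\kappa$ for which $X$ can have a $\rho$-null sequence is $\rho=\operatorname{cf}(\kappa)$.

\emph{Step 1: $\operatorname{cf}(\kappa)=\omega_1$.} There is an $\omega_1$-null sequence, by Lemma~\ref{lem:large} with $\theta=\omega$ if $t(B)>\omega$, and by Lemma~\ref{lem:small} with $\theta=\omega$, $\rho=\omega_1$ if $t(B)=\omega$. As $\omega_1\le\mathfrak c<\kappa$, we get $\operatorname{cf}(\kappa)=\omega_1$. So $\kappa$ is singular, hence a limit cardinal: $\tau<\kappa$ implies $\tau^+<\kappa$. From now on, a $\rho$-null sequence with $\omega_1<\rho<\kappa$ is a contradiction.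

\emph{Step 2: $t(B)=\omega_1$.} If $t(B)=\omega$, Lemma~\ref{lem:small} with $\theta=\omega$ gives a $\mathfrak c^+$-null sequence, and $\omega_1<\mathfrak c^+<\kappa$. If $t(B)>\omega_1$, Lemma~\ref{lem:large} gives an $\omega_2$-null sequence, and $\omega_2\le\mathfrak c^+<\kappa$.

\emph{Step 3: $\kappa<2^{\omega_1}$.} K\"onig's theorem gives $\operatorname{cf}(2^{\omega_1})>\omega_1$, so $\kappa\ne2^{\omega_1}$. If $\kappa>2^{\omega_1}$, Lemma~\ref{lem:small} with $\theta=\omega_1$, which applies by Step 2, gives a $(2^{\omega_1})^+$-null sequence, and $\omega_1<(2^{\omega_1})^+<\kappa$.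

This proves the dichotomy, and a countably tight $B$ excludes its second case. The cardinals strictly between $\mathfrak c$ and $\mathfrak c^{+\omega_1}$ are the $\mathfrak c^{+\alpha}$ with $0<\alpha<\omega_1$; these are regular and greater than $\omega_1$ for successor $\alpha$, and of countable cofinality for limit $\alpha$. So in the second case $\mathfrak c^{+\omega_1}\le\kappa<2^{\omega_1}$, which is impossible if $2^{\omega_1}<\mathfrak c^{+\omega_1}$.
\end{proof}

\section{The Cohen model: proof of Theorem~\ref{thm:B}}\label{sec:B}

Let $V\models\mathrm{GCH}$, let $G$ be $\operatorname{Fn}(\omega_2,2)$-generic, and recall $G_I=G\cap\operatorname{Fn}(I,2)$; an ordinal $\delta<\omega_2$ is the set of smaller ordinals, so $G_\delta$ is defined. By (C1) and (F3), and since $\omega_2^{\omega_1}=\omega_2$ and $\omega_1^\omega=\omega_1$ in $V$,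
\begin{equation}\label{eq:cohen}
V[G]\models\mathfrak c=2^{\omega_1}=\omega_2,\qquad |\mathcal P(\omega)\cap V[G_\delta]|\le\omega_1\ \text{ for }\delta<\omega_2 .
\end{equation}
The equality $2^{\omega_1}=\mathfrak c$ leaves only one density to consider, $\kappa=\omega_2=\mathfrak c$. An $\omega_1$-null sequence would finish that case, but Lemma~\ref{lem:small} requires $\operatorname{dens}(X)>\mathfrak c$ and is not available. The following property of the Cohen model replaces it.

\begin{lemma}\label{lem:cohen}
In $V[G]$, let $K$ be a separable compact Hausdorff space with $|K|>\omega_2$. Then there are $z\in K$ and points $t_\delta\in K\setminus\{z\}$, indexed by a set $S$ of size $\omega_2$, such that every neighborhood of $z$ contains $t_\delta$ for all but countably many $\delta\in S$.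
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Lemma~\ref{lem:cohen}]
In $V[G]$ let $\operatorname{dens}(X^*)>\mathfrak c$, $\kappa=\operatorname{dens}(X)$, $B=B_{X^*}$, and suppose that $X$ admits an overcomplete set. Since $2^{\omega_1}=\mathfrak c<\mathfrak c^{+\omega_1}$, Theorem~\ref{thm:C} gives $\kappa\le\omega_2$. If $\kappa\le\omega_1$, then $|X^*|\le2^{\omega_1}=\mathfrak c$ by \eqref{eq:count}, contrary to the hypothesis. So $\kappa=\omega_2$, and by Lemma~\ref{lem:pigeon} it suffices to find an $\omega_1$-null sequence.

If $t(B)>\omega$, Lemma~\ref{lem:large} gives one. Let $t(B)=\omega$. The topology of $B$ is that of pointwise convergence on a dense subset of $X$ of size $\omega_2$, so $B$ has a base, and hence a dense subset $D'$, of size at most $\omega_2$. By countable tightness, $B$ is the union of the closures of the countable subsets of $D'$, and there are at most $\omega_2^\omega=\mathfrak c^\omega=\omega_2$ of them. Since $X^*=\bigcup_nnB$, we have $|B|=|X^*|\ge\operatorname{dens}(X^*)>\omega_2$. So $|\overline A|>\omega_2$ for some countable $A\subseteq B$. Apply Lemma~\ref{lem:cohen} to $K=\overline A$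 and pick distinct $\delta_\xi\in S$ for $\xi<\omega_1$. Countable subsets of $\omega_1$ are bounded, so $t_{\delta_\xi}\to z$ in $B$, and \eqref{eq:conv} gives an $\omega_1$-null sequence.
\end{proof}

It remains to prove Lemma~\ref{lem:cohen}. In a separable space, neighborhoods leave traces on a countable dense set, and these traces are subsets of $\omega$, which appear along the chain of models $V[G_\delta]$. Each model contains few of them, so in a large $K$ some point $z$ is not singled out by the traces in any $V[G_\delta]$. A witness is a set $b_\delta\subseteq\omega$ whose closure misses $z$ but which meets all traces of neighborhoods of $z$ in $V[G_\delta]$. We want more: that $b_\delta$ meets every trace $W$ whose name avoids a countable set $J_\delta$ of coordinates belonging to $\delta$. If $b_\delta$ were the Cohen subset of $\omega$ read off from $J_\delta$ and $W$ were infinite, this would be genericity over the model containing $W$. For arbitrary $b_\delta$ we make the names isomorphic and use an automorphism to move $\delta$ above the coordinates of $W$. As the $J_\delta$ are disjoint, each $W$ then meets all but countably many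 $b_\delta$.

\begin{proof}[Proof of Lemma~\ref{lem:cohen}]
Fix $a:\omega\to K$ with dense range and write $\operatorname{cl}W=\overline{a[W]}$ for $W\subseteq\omega$. For $z\in K$ let $\mathcal Z(z)=\{a^{-1}(O):O\ni z\text{ open}\}$ and $\mathcal Z_\delta(z)=\mathcal Z(z)\cap V[G_\delta]$. For open $O$ we have $\operatorname{cl}a^{-1}(O)=\overline{O\cap a[\omega]}=\overline O$. In particular $z\in\operatorname{cl}W$ for all $W\in\mathcal Z(z)$.

\emph{Step 1: the point $z$ and the sets $b_\delta$.} Suppose every $z\in K$ has some $\delta_z<\omega_2$ with $\bigcap\{\operatorname{cl}W:W\in\mathcal Z_{\delta_z}(z)\}=\{z\}$. Then $z$ is determined by $\mathcal Z_{\delta_z}(z)$, a subset of $\mathcal P(\omega)\cap V[G_{\delta_z}]$. By \eqref{eq:cohen}, $|K|\le\omega_2\cdot2^{\omega_1}=\omega_2$, a contradiction. Fix $z$ for which no $\delta$ works, and write $\mathcal Z=\mathcal Z(z)$, $\mathcal Z_\delta=\mathcal Z_\delta(z)$. For each $\delta<\omega_2$ pick $z_\delta\ne z$ in $\bigcap\{\operatorname{cl}W:W\in\mathcal Z_\delta\}$ and an open $O_\delta\ni z_\delta$ with $z\notin\overline{O_\delta}$, and put $b_\delta=a^{-1}(O_\delta)$. Then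
\begin{equation}\label{eq:b}
z\notin\operatorname{cl}b_\delta,\qquad b_\delta\cap W\ne\emptyset\ \text{ for all }W\in\mathcal Z_\delta;
\end{equation}
the second part holds because the neighborhood $O_\delta$ of $z_\delta\in\overline{a[W]}$ contains some $a(n)$ with $n\in W$.

\emph{Step 2: isomorphic names.} Take a name for the function $\delta\mapsto b_\delta$. Applying (F3) to each of its values gives, in $V$, a sequence of nice names $\dot b_\delta$ with $\dot b_\delta^G=b_\delta$. We work in $V$. By the c.c.c., $\dot b_\delta$ is an $\operatorname{Fn}(I_\delta,2)$-name for a countable $I_\delta\subseteq\omega_2$. By (F4) and CH there is $S_0\subseteq\omega_2$ of size $\omega_2$ on which the $I_\delta$ form a $\Delta$-system with root $R$, and we may assume that the sets $J_\delta=I_\delta\setminus R$, $\delta\in S_0$, all have the same cardinality $k\le\omega$. They are pairwise disjoint and disjoint from $R$. Fix bijections $\iota_\delta:k\to J_\delta$. Transporting $\dot b_\delta$ along $\operatorname{id}_R\cup\iota_\delta^{-1}$ gives a nice name for a subset of $\omega$ over the countable poset $\operatorname{Fn}(R\sqcup k,2)$, and there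 are at most $2^\omega=\omega_1$ such names. So there is $S\subseteq S_0$ in $V$, $|S|=\omega_2$, on which the transported name is constant. For $\delta\ne\delta'$ in $S$ let $\pi_{\delta\delta'}$ be the permutation of $\omega_2$ that exchanges $\iota_\delta(n)$ and $\iota_{\delta'}(n)$ for $n\in k$ and fixes everything else. Then $\pi_{\delta\delta'}(\dot b_\delta)=\dot b_{\delta'}$.

\emph{Step 3: if $\delta\in S$, $W\in\mathcal Z$ and $W\in V[G_I]$ for a countable $I\in V$ with $I\cap J_\delta=\emptyset$, then $W\cap b_\delta\ne\emptyset$.} Suppose $W\cap b_\delta=\emptyset$. Let $\dot W$ be an $\operatorname{Fn}(I,2)$-name for $W$ and let $r\in G$ force $\dot W\cap\dot b_\delta=\emptyset$. This statement mentions neither $K$ nor $\mathcal Z$, so only these two names have to be followed. Write $r=r_0\cup q$ with $q=r|J_\delta$ and $\operatorname{dom}r_0\cap J_\delta=\emptyset$. Let $S'\in V$ be the set of $\delta'\in S\setminus\{\delta\}$ with $I\subseteq\delta'$ and $J_{\delta'}\cap(I\cup\operatorname{dom}r)=\emptyset$. The first condition excludes at most $\omega_1$ ordinals and the second countably many, so $|S'|=\omega_2$. For $\delta'\in S'$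 the permutation $\pi_{\delta\delta'}$ fixes $I$ and $\operatorname{dom}r_0$ pointwise, so it fixes $\dot W$ and maps $r$ to $r_0\cup q_{\delta'}$, where $q_{\delta'}=\pi_{\delta\delta'}(q)$ has domain in $J_{\delta'}$. By (C4),
\[
r_0\cup q_{\delta'}\Vdash\dot W\cap\dot b_{\delta'}=\emptyset .
\]
The domain of any condition meets only finitely many $J_{\delta'}$, so the conditions extending $q_{\delta'}$ for some $\delta'\in S'$ form a dense set in $V$. Hence $q_{\delta'}\in G$ for some $\delta'\in S'$. Also $r_0\in G$, so $r_0\cup q_{\delta'}\in G$ and $W\cap b_{\delta'}=\emptyset$. But $W\in V[G_I]\subseteq V[G_{\delta'}]$ by (C2), so $W\in\mathcal Z_{\delta'}$, contradicting \eqref{eq:b}.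

\emph{Step 4: the points $t_\delta$.} For $\delta\in S$ let $\mathcal Z^\delta$ be the family of all $W$ as in Step 3. It contains $\omega=a^{-1}(K)$ and is closed under finite intersections, because $a^{-1}(O)\cap a^{-1}(O')=a^{-1}(O\cap O')$ and $V[G_I]\cup V[G_{I'}]\subseteq V[G_{I\cup I'}]$. By Step 3 the closed sets $\operatorname{cl}(W\cap b_\delta)$, $W\in\mathcal Z^\delta$, have the finite intersection property; let $t_\delta$ be a common point. Taking $W=\omega$ gives $t_\delta\in\operatorname{cl}b_\delta$, so $t_\delta\ne z$ by \eqref{eq:b}. Given a neighborhood $O$ of $z$, take an open $O'\ni z$ with $\overline{O'}\subseteq O$ and let $W=a^{-1}(O')\in\mathcal Z$. By (C3), $W\in V[G_I]$ for a countable $I\in V$. Since the $J_\delta$ are pairwise disjoint, $I\cap J_\delta=\emptyset$ for all but countably many $\delta\in S$, and for these $W\in\mathcal Z^\delta$ and $t_\delta\in\operatorname{cl}W=\overline{O'}\subseteq O$.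
\end{proof}

In the proof of Theorem~\ref{thm:B}, the hypothesis $\operatorname{dens}(X^*)>\mathfrak c$ entered twice: to exclude $\kappa\le\omega_1$, and to obtain $|K|>\omega_2$ for Step 1. GCH in $V$ entered through \eqref{eq:cohen} and, as CH, in Step 2.

\begin{thebibliography}{9}

\bibitem{JS}
I. Juh\'asz and Z. Szentmikl\'ossy, \emph{Convergent free sequences in compact spaces}, Proc. AMS 116 (1992), 1153--1160.

\bibitem{Koszmider}
Piotr Koszmider, \emph{On the existence of overcomplete sets in some classical nonseparable Banach spaces}, arXiv:2006.00806 (2020).

\end{thebibliography}
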